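\title{The tail of the favorite site of Brownian motion}

\begin{abstract}
Let $U$ be the point at which the local time of a standard one-dimensional Brownian motion at time $1$ is largest. We prove that $\mathbb P(U>x)\sim\sqrt{2/\pi}\,x^{-3}e^{-x^2/2}$ as $x\to+\infty$. This confirms a conjecture of Shi and Toth and identifies the exponent in it as $\nu=3$. The proof stops the path at an independent exponential time, at which the local time profile is a Markov process in the space variable, computes the chance that the part of the profile above a high level carries the maximum, and returns to a fixed time by a local limit theorem.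
\end{abstract}

\section{The problem and the result}

Let $W=(W_t)_{t\ge0}$ be a standard one-dimensional Brownian motion started at $0$, and let $M_t=\max_{s\le t}W_s$. The local time of $W$ is the random field $L(t,y)$, $t\ge0$, $y\in\mathbb R$, such that
\[
\int_0^tf(W_s)\,ds=\int_{\mathbb R}f(y)\,L(t,y)\,dy
\]
for every bounded Borel function $f$. Thus $L(t,\cdot)$ is the density of the time that the path spends near each point up to time $t$. We use the version that is continuous in $(t,y)$. The function $L(t,\cdot)$ vanishes outside the range of the path, so it attains its maximum. For fixed $t>0$ the maximum is almost surely attained at a unique point $U_t$, the \emph{favorite site} at time $t$; this uniqueness is part of the setting of the problem and we take it as given. We write $U=U_1$.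

How far out can the favorite site be? It lies in the range of the path, so $\{U>x\}\subset\{M_1>x\}$, and the reflection principle and the Gaussian tail give
\begin{equation}\label{eq:maxtail}
\mathbb P(U>x)\le\mathbb P(M_1>x)=2\,\mathbb P(W_1>x)\sim\sqrt{2/\pi}\;x^{-1}e^{-x^2/2}\qquad(x\to+\infty).
\end{equation}
Reaching $x$ is necessary but not sufficient: the path must also accumulate more local time at some point above $x$ than at every point below. Shi and Toth \cite{ST} conjectured that this costs a further power of $x$ and nothing more, namely that there is a constant $\nu>1$ such that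
\begin{equation}\label{eq:conj}
0<\liminf_{x\to+\infty}x^\nu e^{x^2/2}\,\mathbb P(U>x)\le\limsup_{x\to+\infty}x^\nu e^{x^2/2}\,\mathbb P(U>x)<+\infty .
\end{equation}
We prove the conjecture in the following sharp form.

\begin{theorem}\label{thm:main}
$\displaystyle\lim_{x\to+\infty}x^3e^{x^2/2}\,\mathbb P(U>x)=\sqrt{2/\pi}$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] The bounds \eqref{eq:conj} hold for $\nu=3$ and for no other $\nu$.
\item[(b)] $\mathbb P(U>x)\sim x^{-2}\,\mathbb P(M_1>x)$ as $x\to+\infty$.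
\item[(c)] For $v\ge0$, $\mathbb P(U>x+v/x\mid U>x)\to e^{-v}$ as $x\to+\infty$.
\item[(d)] For $p>0$, $\mathbb E\big[|U|^pe^{U^2/2}\big]<\infty$ if and only if $p<1$.
\end{enumerate}
\end{corollary}

\begin{proof}
For $\nu\ne3$ the quantity in \eqref{eq:conj} is $x^{\nu-3}$ times a function with a positive finite limit, so it tends to $0$ or to $+\infty$; this is (a). Part (b) follows from \eqref{eq:maxtail}, and (c) from $(x+v/x)^2/2=x^2/2+v+o(1)$. For (d), let $g(x)=x^pe^{x^2/2}$. Since $-W$ is a Brownian motion, $U$ and $-U$ have the same law, so $\mathbb E\,g(|U|)=2\int_0^\infty g'(x)\,\mathbb P(U>x)\,dx$. The integrand is $O(x^{p-1})$ near $0$ and asymptotic to $\sqrt{2/\pi}\,x^{p-2}$ at infinity.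
\end{proof}

\subsection*{Why the exponent is $3$}
For $\gamma>0$ the process $W'_t=\gamma W_{t/\gamma^2}$ is a Brownian motion, and a change of variables in the occupation formula shows that its local time satisfies
\begin{equation}\label{eq:scaling}
L'(\gamma^2t,\gamma y)=\gamma L(t,y).
\end{equation}
Hence $U_t$ has the law of $\sqrt t\,U$. With $N=x^2$ we get $\mathbb P(U>x)=\mathbb P(U_N>N)$, and it is on this scale that the answer can be guessed. A path with $M_N>N$ climbs a height $N$ in time $N$, so one expects it to look locally like a Brownian motion with drift $1$. Such a path leaves a local time of order $1$ at each level and soon forgets the levels far below it, so the profile on $[0,N]$ should consist of about $N$ nearly independent pieces. Above $N$ there are only about $O(1)$ such pieces, because \eqref{eq:maxtail} gives $\mathbb P(M_N>N+v\mid M_N>N)\to e^{-v}$. The highest peak should therefore lie above $N$ with conditional probability of order $1/N=x^{-2}$, and \eqref{eq:maxtail} turns into $x^{-3}e^{-x^2/2}$.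 Corollary \ref{cor:main}(b) says that the conditional probability is asymptotic to $1/N$ with constant exactly $1$. The guess does not give the constant: the winning peak has to beat $N$ competitors, so it is atypically high, and one must know precisely how often the profile just above $N$ reaches such heights.

\subsection*{Conventions}
$N$ is a large real number, not necessarily an integer. The letters $C,c$ denote positive constants that may change from line to line and never depend on $N$ or on the parameter $\varepsilon\in(0,\frac18]$ introduced later. $\mathrm{Exp}(1)$ is the law $\pi(dl)=e^{-l}dl$ on $(0,\infty)$. Conditional laws under a finite measure are those of the normalized measure.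

\section{Two model computations and the reduction}\label{sec:models}

The proof combines two ideas. Each is visible in a case that can be done by hand.

\subsection{From an exponential time to a fixed time: the maximum}\label{sec:model1}
At a fixed time $t$ the constraint $\int L(t,y)\,dy=t$ ties all levels together. It disappears at a suitable random time. Let $T$ be independent of $W$, with density $\frac12e^{-t/2}$ on $(0,\infty)$. If $E$ is an event determined by the path $(W_s)_{s\le T}$, and $E_t$ is the same condition imposed on $(W_s)_{s\le t}$, then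
\begin{equation}\label{eq:disint}
2e^N\,\mathbb P(E,\ T\in dt)=e^{N-t/2}\,\mathbb P(E_t)\,dt .
\end{equation}
So a probability at the fixed time $N$ is a value of the density of $T$ on $E$. The rate $\frac12$ is the useful one: to exponential order $e^{-t/2}\mathbb P(M_t>N)$ is $\exp(-t/2-N^2/2t)$, which is largest at $t=N$.

Take $E=\{M_T>N\}$. Let $\mathcal T$ be the hitting time of $N$ by $W$, so $\mathbb E\,e^{-\alpha\mathcal T}=e^{-N\sqrt{2\alpha}}$. For $\lambda>-\frac12$ and $\gamma=\sqrt{1+2\lambda}$,
\[
2e^N\,\mathbb E\big[e^{-\lambda T};M_T>N\big]=e^N\int_0^\infty e^{-\gamma^2t/2}\,\mathbb P(\mathcal T<t)\,dt=2\gamma^{-2}e^{-(\gamma-1)N}.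
\]
At $\lambda=0$ we see that the measure \eqref{eq:disint} has mass $2$. For fixed $\theta\in\mathbb R$ and $\lambda=\theta/\sqrt N$, the expansion $\gamma-1=\lambda-\lambda^2/2+O(\lambda^3)$ gives
\begin{equation}\label{eq:gamma}
\gamma\to1,\qquad(\gamma-1)N=\theta\sqrt N-\theta^2/2+o(1)\qquad(N\to\infty),
\end{equation}
so $\mathbb E[e^{-\theta(T-N)/\sqrt N}\mid M_T>N]\to e^{\theta^2/2}$. By Curtiss's theorem, pointwise convergence of moment generating functions to that of a Gaussian law implies weak convergence, so $(T-N)/\sqrt N$ is asymptotically standard normal given $M_T>N$. If the densities converge as well, the density in \eqref{eq:disint} at $t=N$ is asymptotic to the mass times $(2\pi N)^{-1/2}$, that is, $e^{N/2}\mathbb P(M_N>N)\sim2/\sqrt{2\pi N}$. This is \eqref{eq:maxtail} with $x=\sqrt N$. For the event $\{U_T>N\}$ the mass will turn out to be $2/N$ instead of $2$, and the same rule then gives $\sqrt{2/\pi}\,N^{-3/2}$.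

\subsection{A race against $n$ independent peaks}\label{sec:model2}
Let $X_1,\dots,X_n$ be independent $\mathrm{Exp}(1)$ variables with maximum $S_n$. Let $R$ be independent of them and distributed according to a finite measure $\mu$ whose tail $\bar\mu(z)=\mu([z,\infty))$ is such that $e^z\bar\mu(z)$ is bounded and tends to $c_*$ as $z\to\infty$. The mass of the event $\{R\ge S_n\}$ is $\mathbb E\,\bar\mu(S_n)$, and
\[
n\,\mathbb E\,\bar\mu(S_n)=\mathbb E\big[e^{S_n}\bar\mu(S_n)\cdot Z_n\big],\qquad Z_n=ne^{-S_n}.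
\]
The variables $e^{-X_i}$ are uniform on $(0,1)$, so $\mathbb P(Z_n>r)=(1-r/n)^n$ for $r\le n$. This tends to $e^{-r}$ and is at most $e^{-r}$, so $(Z_n)$ is uniformly integrable and $\mathbb EZ_n\to1$. Now use the following elementary fact:
\begin{equation}\label{eq:UI}
\begin{gathered}
\text{if }|\xi_n|\le C,\ \ \xi_n\to c_*\text{ in probability},\ \ Z_n\ge0\text{ is uniformly integrable}\\
\text{and }\mathbb EZ_n\to1,\ \text{ then }\mathbb E[\xi_nZ_n]\to c_* .
\end{gathered}
\end{equation}
Indeed $\mathbb E[|\xi_n-c_*|Z_n]\le\delta\,\mathbb EZ_n+2C\,\mathbb E[Z_n;|\xi_n-c_*|>\delta]$ for every $\delta>0$. Since $S_n\to\infty$, we conclude that $R$ wins the race with mass asymptotic to $c_*/n$. Only the far tail of $R$ matters, measured against the mean number $e^z$ of trials needed to see a value above $z$. In the proof, $S_n$ becomes the maximum of a stationary diffusion over a stretch of length about $N$, the function $e^z$ becomes the mean hitting time $\eta(z)$ of $z$, the variable $R$ is the maximum of the profile above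 $N$, and $c_*=2$.

\subsection{The measure $\mathbf P_N$ and the plan}
Write $\beta=W_T$ for the endpoint and $L(y)=L(T,y)$ for the \emph{profile}, so that $T=\int_{\mathbb R}L(y)\,dy$. Define the finite measure
\[
\mathbf P_N(E)=2e^N\,\mathbb P\big(E\cap\{\beta\ge\tfrac{3N}4,\ M_T>N\}\big),
\]
with integral $\mathbf E_N$. The restriction on $\beta$ discards paths that fall far back after reaching $N$; it will guarantee that the profile below $3N/4$ has one and the same simple law. For an event $E$ let $f_E$ be a density of $T$ on $E$, that is, $\mathbf P_N(E,T\in dt)=f_E(t)\,dt$; it exists by \eqref{eq:disint}, and it is additive and monotone in $E$ for almost every $t$. Let $A=\{U_T>N\}$.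

\begin{proposition}\label{prop:target}
$\displaystyle\lim_{N\to\infty}\ \operatorname*{ess\,sup}_{t\in[N-1,N]}\big|N^{3/2}f_A(t)-\sqrt{2/\pi}\,\big|=0$.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:main} from Proposition \ref{prop:target}]
Let $G(x)=\mathbb P(U>x)$, so that $\mathbb P(U_t>N)=G(N/\sqrt t)$. Since $U_t>N$ forces $M_t>N$, \eqref{eq:disint} gives $f_A(t)=e^{N-t/2}\,\mathbb P(U_t>N,\,W_t\ge3N/4)$ for almost every $t$. For $t\in[N-1,N]$, the reflection principle and the bound $\mathbb P(W_t>y)\le e^{-y^2/2t}$ give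
\[
e^{N-t/2}\,\mathbb P\big(M_t>N,\,W_t<\tfrac{3N}4\big)=e^{N-t/2}\,\mathbb P\big(W_t>\tfrac{5N}4\big)\le e^{(N+1)/2-25N/32}\le Ce^{-cN}.
\]
Hence $e^{N-t/2}G(N/\sqrt t)=f_A(t)+O(e^{-cN})$ for almost every $t\in[N-1,N]$. A density is defined only almost everywhere, so we cannot put $t=N$. Instead let $t\uparrow N$ through the set of full measure on which this relation and the bound of Proposition \ref{prop:target} hold. Then $N/\sqrt t\downarrow\sqrt N$, and $G$ is right-continuous, so the left side tends to $e^{N/2}G(\sqrt N)$. Thus $N^{3/2}e^{N/2}G(\sqrt N)\to\sqrt{2/\pi}$, which is the theorem with $x=\sqrt N$.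
\end{proof}

It remains to prove Proposition \ref{prop:target}. Section \ref{sec:profile} describes the profile under $\mathbf P_N$ as a Markov process in the level, and Section \ref{sec:peaks} computes the tails of its peaks. The race of Section \ref{sec:model2} is run in Section \ref{sec:race}. The passage from weak convergence of $T$ to convergence of its density needs smoothness of the density, and the event $A$, which constrains the profile at every level, offers no evident source of it. We therefore run the race only against the levels in $[\varepsilon N,N]$. On this larger event $A_\varepsilon$ the levels below $\varepsilon N$ are free, the time spent there has an explicit smooth density, and a local limit theorem follows (Section \ref{sec:llt}). Section \ref{sec:remove} bounds the density on $A_\varepsilon\setminus A$ and lets $\varepsilon\to0$.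

\section{The profile as a Markov process in the level}\label{sec:profile}

\subsection{Two diffusions}
For $\delta\in\{0,2\}$ let $D^\delta$ be the nonnegative diffusion
\[
dY_s=2\sqrt{Y_s}\,dB_s+(\delta-2Y_s)\,ds,\qquad\mathcal L_\delta f(l)=2lf''(l)+(\delta-2l)f'(l),
\]
with generator $\mathcal L_\delta$. Its parameter $s$ will be a difference of levels. Let $P^\delta_a$, $E^\delta_a$ refer to the start $Y_0=a$, and $P^2_\pi$ to the start $Y_0\sim\pi$; let $\tau_z=\inf\{s\ge0:Y_s=z\}$. For $d\ge0$ let $P^{[d]}_a$ be the law of the \emph{switched process}, which starts at $a$, follows $D^2$ on $[0,d]$ and follows $D^0$ afterwards. By It\^o's formula, for $H$ of class $C^{1,2}$ and $V$ continuous,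
\begin{equation}\label{eq:mart}
e^{-\int_0^sV(r)Y_r\,dr}H(s,Y_s)\ \text{ is a local martingale under }D^\delta\ \text{ if }\ \partial_sH+\mathcal L_\delta H=V(s)\,l\,H,
\end{equation}
and a martingale if it is bounded. Exponentials are adapted to \eqref{eq:mart}: for real $\rho$,
\begin{equation}\label{eq:exp}
\mathcal L_\delta e^{-\rho l}=\big((2\rho^2+2\rho)\,l-\delta\rho\big)e^{-\rho l};\qquad\text{in particular }\ \mathcal L_0e^l=0,\quad\mathcal L_2e^l=2e^l .
\end{equation}
We need the following properties.

\emph{(D1) Markov property and monotonicity.} Pathwise uniqueness holds by the Yamada--Watanabe theorem, so $D^\delta$ is a strong Markov process. Two solutions driven by the same $B$ coincide after they meet, so they stay ordered. Hence $a\mapsto E^\delta_aF$ is nondecreasing for every nonnegative functional $F$ that is nondecreasing in the path.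

\emph{(D2) Squared Bessel processes.} Let $X$ be a squared Bessel process of dimension $\delta$, that is, $dX_r=2\sqrt{X_r}\,dB_r+\delta\,dr$. It\^o's formula shows that $Y_s=e^{-2s}X_{r(s)}$ with $2r(s)=e^{2s}-1$ is a $D^\delta$ process: the drift is $-2Y_s+\delta e^{-2s}r'(s)=\delta-2Y_s$, and the squared diffusion coefficient is $4e^{-4s}X_{r(s)}r'(s)=4Y_s$.

\emph{(D3) Moments.} For $\delta=2$, $X$ is the squared norm of a planar Brownian motion, $\mathbb EX_r=a+2r$, and so $E^2_aY_s=1+(a-1)e^{-2s}\le1+a$. For $\delta=0$, $X$ is a nonnegative local martingale whose bracket has mean $4\int_0^r\mathbb EX_v\,dv\le4ar$, hence a square integrable martingale with $\mathbb EX_r^2=a^2+4ar$. Therefore, under $P^0_a$, the process $e^{2s}Y_s$ is a martingale, it converges almost surely, so $Y_s\to0$, and $E^0_aY_s^2=a^2e^{-4s}+2a(e^{-2s}-e^{-4s})$. The point $0$ is absorbing for $D^0$.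

\emph{(D4) Symmetry.} On $(0,\infty)$ the transition densities of $X$ from $a$ to $x$ in time $r$ are $\frac1{2r}e^{-(a+x)/2r}I_0(\sqrt{ax}/r)$ for $\delta=2$ and $\frac1{2r}\sqrt{a/x}\,e^{-(a+x)/2r}I_1(\sqrt{ax}/r)$ for $\delta=0$, where $I_0,I_1$ are modified Bessel functions; the first has mass $1$, the second describes the part not absorbed at $0$. Put $x=e^{2s}a'$ and use $e^{2s}/2r=1+1/2r$. The densities of $D^2$ and $D^0$ are
\[
p^2_s(a,a')=\frac{e^{2s}}{2r}\,e^{-a'}e^{-\frac{a+a'}{2r}}I_0\Big(\frac{e^s\sqrt{aa'}}r\Big),\qquad p^0_s(a,a')=\frac{e^s}{2r}\sqrt{\frac a{a'}}\;e^{-a'}e^{-\frac{a+a'}{2r}}I_1\Big(\frac{e^s\sqrt{aa'}}r\Big).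
\]
Both $e^{-a}p^2_s(a,a')$ and $a^{-1}e^{-a}p^0_s(a,a')$ are symmetric in $(a,a')$. The first symmetry says that $D^2$ is reversible with respect to $\pi$: under $P^2_\pi$ the process is stationary, and $(Y_{d-s})_{0\le s\le d}$ has the law of $(Y_s)_{0\le s\le d}$.

\emph{(D5) Peaks of $D^0$.} By \eqref{eq:exp}, $e^{Y_{s\wedge\tau_z}}$ is a bounded martingale under $P^0_a$ for $a\le z$, and $Y_s\to0$. Hence $P^0_a(\tau_z<\infty)=(e^a-1)/(e^z-1)$.

\subsection{The Ray--Knight description at time $T$}
The endpoint $\beta$ has characteristic function $\mathbb Ee^{-\theta^2T/2}=(1+\theta^2)^{-1}$, hence density $\frac12e^{-|b|}$. Let $Q_b$ be a regular conditional law of the profile, a random continuous function on $\mathbb R$, given $\beta=b$. Immediately after the hitting time of $N$ the path exceeds $N$ and its local time at $N$ becomes positive, so $\{M_T>N\}=\{L(N)>0\}$ almost surely. Every event below is determined by $(\beta,L)$, and for such events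
\begin{equation}\label{eq:mix}
\mathbf P_N(\beta\in db,\ L\in\cdot\,)=e^{N-b}\,Q_b\big(\,\cdot\,\cap\{L(N)>0\}\big)\,db,\qquad b\ge\tfrac{3N}4 .
\end{equation}

\begin{lemma}[Ray--Knight]\label{lem:RK}
For almost every $b>0$, under $Q_b$: $L(b)\sim\mathrm{Exp}(1)$; given $L(b)=l$, the processes $(L(b+s))_{s\ge0}$ and $(L(b-s))_{s\ge0}$ are independent, with laws $P^0_l$ and $P^{[b]}_l$.
\end{lemma}

Levels between $0$ and $b$ must be crossed, and there the profile is $D^2$, which does not stick at $0$; outside $[0,b]$ it is $D^0$, which dies out.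

\begin{proof}
We compute the Laplace functional $E[e^{-\int VL}]$, for $V\ge0$ continuous with compact support, under $Q_b$ and under the law described in the lemma. Both are expressed through the solutions $\psi,\phi$ of $\frac12u''=(\frac12+V)u$ with $\psi(y)=e^y$ near $-\infty$ and $\phi(y)=e^{-y}$ near $+\infty$.

\emph{Positivity.} The function $f=e^y\phi$ satisfies $f''-2f'=2Vf$, that is, $(e^{-2y}f')'=2Ve^{-2y}f$, and $f=1$ near $+\infty$. Move leftwards from $+\infty$. As long as $f>0$, the function $e^{-2y}f'$ is nondecreasing in $y$ and vanishes near $+\infty$, so $f'\le0$ and $f\ge1$. Hence $f\ge1$ and $f'\le0$ everywhere, which gives $\phi>0$ and $-\phi'/\phi=1-f'/f\ge1$. Reflecting $y\mapsto-y$, we find that $e^{-y}\psi\ge1$ is nondecreasing, $\psi>0$ and $\psi'/\psi\ge1$. The Wronskian $\omega=\psi'\phi-\psi\phi'$ is a positive constant.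

\emph{The functional under $Q_b$.} Let $g$ be continuous with compact support in $(0,\infty)$ and put
\[
u(x)=\frac2\omega\Big[\phi(x)\int_{-\infty}^x\psi g\,dy+\psi(x)\int_x^\infty\phi g\,dy\Big].
\]
Then $u$ is $C^2$, it is a multiple of $e^{-|x|}$ near $+\infty$ and near $-\infty$, hence bounded, and $u''=(1+2V)u+\frac2\omega(\phi'\psi-\psi'\phi)g=(1+2V)u-2g$. With $K_t=t/2+\int_0^tV(W_s)\,ds$, It\^o's formula shows that $e^{-K_t}u(W_t)+\int_0^te^{-K_s}g(W_s)\,ds$ is a bounded martingale. Letting $t\to\infty$,
\[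
\frac{2\psi(0)}\omega\int\phi g\,db=u(0)=\int_0^\infty e^{-t/2}\,\mathbb E\big[e^{-\int_0^tV(W_s)ds}g(W_t)\big]dt=\int g(b)\,e^{-b}E_{Q_b}\big[e^{-\int VL}\big]db .
\]
Since $g$ is arbitrary, $E_{Q_b}[e^{-\int VL}]=2e^b\psi(0)\phi(b)/\omega$ for almost every $b>0$.

\emph{The functional under the described law.} Put $\rho_+=\frac12(-\phi'/\phi-1)\ge0$ and $\rho_-=\frac12(\psi'/\psi-1)\ge0$. From $(u'/u)'=1+2V-(u'/u)^2$ for $u=\phi,\psi$ we get the Riccati equations
\[
\rho_+'=2\rho_+^2+2\rho_+-V,\qquad-\rho_-'=2\rho_-^2+2\rho_--V ,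
\]
whose right sides match \eqref{eq:exp}. To the right of $b$, the function $H(y,l)=e^{-\rho_+(y)l}$ satisfies $\partial_yH+\mathcal L_0H=VlH$. The martingale \eqref{eq:mart} is bounded, and $H=1$ to the right of the support of $V$, so the right part contributes the factor $e^{-\rho_+(b)l}$ given $L(b)=l$. To the left of $b$ the level is $y=b-s$, and the condition in \eqref{eq:mart} reads $\partial_yH=\mathcal L_\delta H-VlH$. For $y\le0$ and $\delta=0$ it holds with $H=e^{-\rho_-(y)l}$. For $0\le y\le b$ and $\delta=2$ it holds with $H=e^{-\rho_-(y)l}\,\psi(0)e^y/\psi(y)$, because the extra term $-2\rho_-$ in \eqref{eq:exp} equals $\frac d{dy}\log(e^y/\psi)$. The two functions agree at $y=0$, both are at most $1$ since $e^{-y}\psi$ is nondecreasing, and $H=1$ near $y=-\infty$. So the left part contributes $e^{-\rho_-(b)l}\psi(0)e^b/\psi(b)$. Integrating the product against $e^{-l}dl$ and using $1+\rho_++\rho_-=\omega/(2\psi\phi)$, we obtain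
\[
\frac{\psi(0)e^b}{\psi(b)\,(1+\rho_+(b)+\rho_-(b))}=\frac{2e^b\psi(0)\phi(b)}\omega .
\]

\emph{Conclusion.} For almost every $b$ the two functionals agree simultaneously for the countably many $V(y)=\sum_i\lambda_i\,n(1-n|y-y_i|)^+$, finite sums with rational $\lambda_i>0$, rational $y_i$ and integer $n\ge1$. As $n\to\infty$, $\int VL\to\sum_i\lambda_iL(y_i)$ by continuity. So the joint Laplace transforms of the values at rational levels agree, and these values determine the law of a continuous function.
\end{proof}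

\subsection{The profile seen from level $N$}
The race is between the two sides of level $N$, so we restart the description there. Put
\[
\ell=L(N),\qquad R=\sup_{y\ge N}L(y),\qquad w=(\beta-N)^+,\qquad u=(N-\beta)^+,
\]
and let $\mathbf P_N^+$ and $\mathbf P_N^-$ be the restrictions of $\mathbf P_N$ to $\{\beta\ge N\}$ and $\{\beta<N\}$. Call $(L(N+s))_{s\ge0}$ the right profile and $(L(N-s))_{s\ge0}$ the left profile. Let $\mathcal F_y=\sigma(\beta,\,L(y'):y'\ge y)$ and $q_N=1-e^{-N/4}$.

\begin{lemma}\label{lem:fromN}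
\begin{enumerate}
\item[(a)] Under $\mathbf P_N^+$ the pair $(w,\ell)$ has density $e^{-w}e^{-\ell}$. Given $(w,\ell)$, the right and left profiles are independent with laws $P^{[w]}_\ell$ and $P^{[N]}_\ell$.
\item[(b)] Under $\mathbf P_N^-$ the pair $(u,\ell)$ has density $e^{-u}\mathbf 1_{(0,N/4]}(u)\,e^{-\ell}$. Given $(u,\ell)$, the right and left profiles are independent; the right profile has law $P^0_\ell$, and $(L(N-s))_{0\le s\le u}$ has law $\hat P_{\ell,u}=e^{2u}E^0_\ell[\,\cdot\;Y_u/\ell\,]$. In particular $u$ is independent of $(\ell,R)$.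
\item[(c)] Let $y=y(\beta)$ be a measurable function with $0<y\le\min(\beta,N)$. Under $\mathbf P_N$, given $\beta$ and the profile on $[y,\infty)$, the process $(L(y-s))_{s\ge0}$ has law $P^{[y]}_{L(y)}$. This applies to every constant $y\in(0,3N/4]$ and to $y=N-u$.
\item[(d)] $\mathbf P_N$ has mass $1+q_N\le2$, and $\mathbf E_N[L(N/2)]\le5$.
\end{enumerate}
\end{lemma}

\begin{proof}
(c) Under $Q_b$, given the profile on $[b,\infty)$, the process $(L(b-s))_{s\ge0}$ has law $P^{[b]}_{L(b)}$. Apply the Markov property at $s=b-y$, and note that the event $\{L(N)>0\}$ in \eqref{eq:mix} is determined by the profile on $[y,\infty)$.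

(a) For $b=N+w$ the weight in \eqref{eq:mix} is $e^{-w}$. Under $Q_b$ the profile on $[0,b]$, read leftwards, is a stationary $D^2$, so $\ell\sim\mathrm{Exp}(1)$ and $\ell>0$. By (D4) the piece on $[N,b]$, read rightwards, is a $D^2$ started at $\ell$, and by Lemma \ref{lem:RK} it continues beyond $b$ as a $D^0$. The law of the left profile and the independence are (c) with $y=N$.

(b) Let $b=N-u$. Under $Q_b$ the profile on $[b,\infty)$ is a $D^0$ started from $\pi$, and we must reverse the piece on $[b,N]$. Take levels $b=y_0<\dots<y_n=N$ and values $a_0,\dots,a_n>0$, and write $p^0$ for the density over the relevant gap. Moving the factor $a^{-1}e^{-a}$ through the product, one symmetry (D4) at a time,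
\[
e^{-a_0}\prod_{i=1}^np^0(a_{i-1},a_i)=a_0\,\frac{e^{-a_0}}{a_0}\prod_{i=1}^np^0(a_{i-1},a_i)=e^{-a_n}\,\frac{a_0}{a_n}\prod_{i=1}^np^0(a_i,a_{i-1}).
\]
On $\{L(N)>0\}$ all values are positive because $0$ is absorbing, and for the same reason the weight $Y_u$ vanishes unless all values of $Y$ on $[0,u]$ are positive. So on $\{L(N)>0\}$ the law of $(L(N-s))_{0\le s\le u}$ is $e^{-\ell}d\ell\,E^0_\ell[\,\cdot\;Y_u/\ell\,]=e^{-2u}e^{-\ell}d\ell\,\hat P_{\ell,u}$, where $\hat P_{\ell,u}$ is a probability measure by (D3). Multiplying by the weight $e^u$ in \eqref{eq:mix} gives the density of $(u,\ell)$. By the Markov property of $D^0$ at level $N$ and Lemma \ref{lem:RK}, the right profile given $(u,\ell)$ and the left profile has law $P^0_\ell$.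

(d) The masses are $1$ and $q_N$ by (a) and (b). Under $\mathbf P_N^+$, $L(N/2)\sim\mathrm{Exp}(1)$ has mean $1$. Under $\mathbf P_N^-$, (D3) gives that $L(N-u)$ has conditional mean $e^{2u}E^0_\ell Y_u^2/\ell=\ell e^{-2u}+2(1-e^{-2u})\le\ell+2$, and then (c) and (D3) bound the conditional mean of $L(N/2)$ by $\ell+3$, whose integral is at most $4$.
\end{proof}

\subsection{The time spent below a level}
The next lemma is the source of smoothness for the densities $f_E$. Fix $m\in(0,3N/4]$. A \emph{stopping level} is a random $\sigma\in[-\infty,m]$ such that $m-\sigma$ is a stopping time of the filtration $(\mathcal F_{m-s})_{s\ge0}$; $\mathcal F_\sigma$ is the associated $\sigma$-field. The constant $\sigma=m$ is an example. For $h>0$ let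
\[
q_h(s)=\frac h{\sqrt{2\pi s^3}}\,e^{-(s-h)^2/2s}\,\mathbf 1_{s>0},\qquad\int_0^\infty e^{-\lambda s}q_h(s)\,ds=e^{-h(\sqrt{1+2\lambda}-1)},
\]
the density of the hitting time of $h$ by a Brownian motion with drift $1$, and its Laplace transform.

\begin{lemma}\label{lem:time}
Let $\sigma$ be a stopping level and $h=\sigma^++L(\sigma)/2$. If $E\in\mathcal F_\sigma$ and $E\subset\{\sigma>-\infty,\,h>0\}$, then
\begin{equation}\label{eq:density}
f_E(t)=\mathbf E_N\Big[\mathbf 1_E\;q_h\Big(t-\int_\sigma^\infty L(y)\,dy\Big)\Big]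
\end{equation}
is a density of $T$ on $E$. Moreover $q_h$ is $C^1$ on $\mathbb R$, and $\sup q_h\le Ch^{-1/2}$, $\sup|q_h'|\le Ch^{-1}$ for $h\ge1$.
\end{lemma}

\begin{proof}
Let $\lambda\ge0$, $\gamma=\sqrt{1+2\lambda}$ and $\rho=(\gamma-1)/2$, so that $2\rho^2+2\rho=(\gamma^2-1)/2=\lambda$. By \eqref{eq:exp}, $H(y,l)=e^{-2\rho y^+-\rho l}$ satisfies $\partial_yH=\mathcal L_2H-\lambda lH$ for $y>0$ and $\partial_yH=\mathcal L_0H-\lambda lH$ for $y<0$. By Lemma \ref{lem:fromN}(c) and \eqref{eq:mart}, $e^{-\lambda\int_y^mL}H(y,L(y))$ is a bounded martingale as $y$ decreases from $m$. Its limit at $-\infty$ is $e^{-\lambda\int_{-\infty}^mL}$ because $L(y)\to0$. Optional stopping gives, on $\{\sigma>-\infty\}$,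
\[
\mathbf E_N\big[e^{-\lambda\int_{-\infty}^\sigma L}\,\big|\,\mathcal F_\sigma\big]=e^{-2\rho\sigma^+-\rho L(\sigma)}=e^{-(\gamma-1)h}.
\]
So given $\mathcal F_\sigma$ the time $\int_{-\infty}^\sigma L$ has density $q_h$ when $h>0$. Since $T=\int_\sigma^\infty L+\int_{-\infty}^\sigma L$ and the first term is $\mathcal F_\sigma$-measurable, \eqref{eq:density} follows.

The characteristic function $\hat q_h(\theta)=e^{-h(\sqrt{1-2i\theta}-1)}$ has modulus $e^{-h\kappa(\theta)}$, where
\[
\kappa(\theta)=\Big(\frac{1+\sqrt{1+4\theta^2}}2\Big)^{1/2}-1 .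
\]
The ratio $\kappa(\theta)/\min(\theta^2,|\theta|^{1/2})$ is continuous and positive for $\theta\ne0$ and tends to $\frac12$ at $0$ and to $1$ at infinity, so it is at least some $c>0$. For $i=0,1$ and $h\ge1$,
\[
\int|\theta|^i|\hat q_h(\theta)|\,d\theta\le\int|\theta|^ie^{-ch\theta^2}d\theta+\int|\theta|^ie^{-ch|\theta|^{1/2}}d\theta\le Ch^{-(i+1)/2}+Ch^{-2(i+1)}\le Ch^{-(i+1)/2}.
\]
The integrals are finite for every $h>0$, and Fourier inversion gives the last sentence of the lemma.
\end{proof}

The condition $h\ge1$ cannot be dropped from the bounds: $q_h(h^2)\to\infty$ as $h\to0$.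

\section{High peaks}\label{sec:peaks}

\subsection{Peaks of $D^2$}
We write $\mathcal L_2f=2e^l(le^{-l}f')'$ and solve two equations. First let
\[
\eta(z)=\frac12\int_0^z\frac{e^v-1}v\,dv=\frac12\sum_{k\ge1}\frac{z^k}{k\,k!}\ \sim\ \frac{e^z}{2z}\qquad(z\to\infty),
\]
the asymptotics by l'H\^opital's rule. It is an increasing bijection of $[0,\infty)$. Since $le^{-l}\eta'(l)=\frac12(1-e^{-l})$, we have $\mathcal L_2\eta=1$, so $\eta(Y_{s\wedge\tau_z})-s\wedge\tau_z$ is a martingale under $P^2_y$ for $0\le y\le z$, and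
\begin{equation}\label{eq:meanhit}
E^2_y\tau_z=\eta(z)-\eta(y)\le\eta(z).
\end{equation}
Next, for $\alpha>0$ let $\varphi_\alpha(l)=\sum_{k\ge0}\frac{(\alpha/2)_k}{(k!)^2}\,l^k$, where $(a)_k=a(a+1)\cdots(a+k-1)$. Its coefficients satisfy $(k+1)^2c_{k+1}=(k+\alpha/2)c_k$, which is the equation $\mathcal L_2\varphi_\alpha=\alpha\varphi_\alpha$. So $e^{-\alpha s}\varphi_\alpha(Y_s)$ is a bounded martingale up to $\tau_z$, and
\begin{equation}\label{eq:laphit}
E^2_y\,e^{-\alpha\tau_z}=\varphi_\alpha(y)/\varphi_\alpha(z),\qquad0\le y\le z .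
\end{equation}
Put $J=\varphi_1$. The beta integral $\frac1\pi\int_0^1v^{k-1/2}(1-v)^{-1/2}dv=(\frac12)_k/k!$ and the substitution $v\mapsto1-v$ give $e^{-l}J(l)=\frac1\pi\int_0^1e^{-lv}v^{-1/2}(1-v)^{-1/2}dv$. The part $v>\frac12$ is at most $e^{-l/2}$, and the part $v\le\frac12$ is asymptotic to $\Gamma(\frac12)/(\pi\sqrt l)$ by dominated convergence after the substitution $v\mapsto v/l$. Hence
\begin{equation}\label{eq:J}
J(z)\sim\frac{e^z}{\sqrt{\pi z}},\qquad\int_0^ze^{-l}J(l)\,dl\sim2\sqrt{z/\pi}\qquad(z\to\infty).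
\end{equation}

Part (c) of the next lemma is the counterpart of the computation with $Z_n$ in Section \ref{sec:model2}. Let $S_t=\sup_{0\le s\le t}Y_s$.

\begin{lemma}\label{lem:D2}
\begin{enumerate}
\item[(a)] $P^2_y(\tau_z>t)\le2^{1-t/(2\eta(z))}$ for $0\le y<z$ and $t\ge0$.
\item[(b)] For fixed $y\ge0$, $\tau_z/\eta(z)$ converges in law under $P^2_y$ to $\mathrm{Exp}(1)$ as $z\to\infty$.
\item[(c)] For fixed $y\ge0$ let $Z_t=t/\eta(S_t)$ under $P^2_y$. As $t\to\infty$, $S_t\to\infty$ in probability, $Z_t$ converges in law to $\mathrm{Exp}(1)$, and $E^2_yZ_t\to1$. The family $(Z_t)_{t>0}$ is uniformly integrable.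
\item[(d)] $P^2_\pi(S_1\ge z)\le C/\eta(z)$ for $z\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:meanhit} and Markov's inequality, $P^2_y(\tau_z>2\eta(z))\le\frac12$ for all $y<z$. The Markov property at the times $2k\eta(z)$ gives $P^2_y(\tau_z>2n\eta(z))\le2^{-n}$; take $n=\lfloor t/(2\eta(z))\rfloor$.

(b) Fix $\theta>0$ and let $\alpha=\theta/\eta(z)$, with $z$ so large that $\alpha\le2$. We have $(\alpha/2)_k=\frac\alpha2(k-1)!\prod_{i=1}^{k-1}(1+\frac\alpha{2i})$ and $\sum_{i<k}\frac1i\le1+\log k$, so for $k\ge1$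
\[
\frac\alpha2\,\frac1{k\,k!}\le\frac{(\alpha/2)_k}{(k!)^2}\le\frac\alpha2\,\frac{(ek)^{\alpha/2}}{k\,k!}\le\frac{e\alpha}2\,\frac1{k!}.
\]
The lower bound gives $\varphi_\alpha(z)\ge1+\alpha\eta(z)=1+\theta$. The terms with $1\le k\le10z$ sum to at most $(10ez)^{\alpha/2}\theta$, and $(10ez)^{\alpha/2}\to1$ because $\alpha\log z\to0$. For $k>10z$ we have $z^k/k!\le(ez/k)^k\le(e/10)^k$, so these terms sum to $O(\alpha)$. Thus $\varphi_\alpha(z)\to1+\theta$, while $1\le\varphi_\alpha(y)\le1+\frac{e\alpha}2e^y\to1$. By \eqref{eq:laphit}, $E^2_ye^{-\theta\tau_z/\eta(z)}\to1/(1+\theta)$.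

(c) By (a), $P^2_y(S_t<z)\to0$ as $t\to\infty$ for each $z$. For $r>0$ let $z$ solve $\eta(z)=t/r$. Then $P^2_y(Z_t>r)=P^2_y(S_t<z)$, which is $0$ if $z\le y$ and equals $P^2_y(\tau_z>r\eta(z))$ if $z>y$. It tends to $e^{-r}$ as $t\to\infty$ by (b), and it is at most $2^{1-r/2}$ for all $t$ by (a). The bound gives uniform integrability, and $E^2_yZ_t=\int_0^\infty P^2_y(Z_t>r)\,dr\to1$.

(d) For $y\le z$, $P^2_y(\tau_z\le1)\le e\,E^2_ye^{-\tau_z}=eJ(y)/J(z)$. So the probability is at most $e^{-z}+e\int_0^ze^{-y}J(y)\,dy/J(z)$, which by \eqref{eq:J} is $O(ze^{-z})=O(1/\eta(z))$.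
\end{proof}

\subsection{The peak above level $N$}
We now find the constant $c_*$ of the model. One more estimate is needed. The left profile starts from $\ell$, which is not independent of $R$, and if $\ell$ is close to $R$ the left profile is likely to overtake $R$ at once. The last statement of the lemma shows that such configurations are a negligible part of the tail of $R$. Put
\[
\bar\mu_N(z)=\mathbf P_N(R\ge z),\qquad\bar\nu_N(z)=\mathbf P_N(R\ge z,\ \ell>R-4\log R).
\]

\begin{lemma}\label{lem:R}
The functions $\mathbf P_N^+(R\ge z)$ and $\mathbf P_N^-(R\ge z)/q_N$ of $z>0$ are continuous and do not depend on $N$, and as $z\to\infty$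
\[
\eta(z)\,\mathbf P_N^+(R\ge z)\to\tfrac32,\qquad\eta(z)\,\mathbf P_N^-(R\ge z)/q_N\to\tfrac12 .
\]
Consequently $\eta(z)\bar\mu_N(z)\le C$ for all $z>0$, and $\eta(z)\bar\mu_N(z)\to2$ as $z,N\to\infty$. Finally, $\eta(z)\sup_N\bar\nu_N(z)\to0$ as $z\to\infty$.
\end{lemma}

\begin{proof}
Fix $z$ and put $c_z=1/(e^z-1)$. Under $\mathbf P_N^-$, Lemma \ref{lem:fromN}(b) and (D5) show that the conditional probability of $R\ge z$ given $\ell=l\le z$ is $r^-(l)=c_z(e^l-1)$. Under $\mathbf P_N^+$ the right profile switches from $D^2$ to $D^0$ at the independent $\mathrm{Exp}(1)$ time $w$, so the conditional probability is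
\[
P^2_l(\tau_z\le w)+E^2_l\big[r^-(Y_w);\,w<\tau_z\big]=E^2_l\Big[e^{-\tau_z}+\int_0^{\tau_z}e^{-s}r^-(Y_s)\,ds\Big].
\]
If $r^+$ is smooth with $\mathcal L_2r^+-r^+=-r^-$ and $r^+(z)=1$, then $e^{-s}r^+(Y_s)+\int_0^se^{-v}r^-(Y_v)\,dv$ is a bounded martingale up to $\tau_z$, and the right side equals $r^+(l)$. Since $\mathcal L_2J=J$ and $(\mathcal L_2-1)(e^l+1)=e^l-1$ by \eqref{eq:exp}, a solution is
\[
r^+(l)=k_zJ(l)-c_z(e^l+1),\qquad k_z=\frac{1+c_z(e^z+1)}{J(z)}=\frac{2e^zc_z}{J(z)}\ \sim\ 2\sqrt{\pi z}\,e^{-z}.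
\]
Integrate against the law $e^{-l}dl$ of $\ell$, noting that $R\ge z$ when $\ell\ge z$. With \eqref{eq:J},
\begin{align*}
\mathbf P_N^+(R\ge z)&=e^{-z}+k_z\int_0^ze^{-l}J(l)\,dl-c_z(z+1-e^{-z})=(4-1+o(1))\,ze^{-z},\\
\mathbf P_N^-(R\ge z)/q_N&=e^{-z}+c_z(z-1+e^{-z})=(1+o(1))\,ze^{-z}.
\end{align*}
These expressions are continuous and free of $N$, and $\eta(z)\,ze^{-z}\to\frac12$ gives the limits $\frac32$ and $\frac12$. Since $q_N\to1$, $\eta\bar\mu_N\to2$. The bound $\eta\bar\mu_N\le C$ follows from the limits for large $z$ and from $\bar\mu_N\le2$ for bounded $z$.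

For the last statement let $z\ge4$. The map $v\mapsto v-4\log v$ is increasing on $[4,\infty)$, so $R\ge z$ and $\ell>R-4\log R$ imply $\ell>z-4\log z$. On $[0,z]$ we have $r^++q_Nr^-\le r^++r^-=k_zJ-2c_z\le k_zJ$. Therefore, for large $z$,
\[
\bar\nu_N(z)\le2e^{-z}+k_z\int_{z-4\log z}^ze^{-l}J(l)\,dl\le2e^{-z}+C\sqrt z\,e^{-z}\,\frac{\log z}{\sqrt z}=o(ze^{-z}),
\]
uniformly in $N$.
\end{proof}

\section{The race against the levels in $[\varepsilon N,N]$}\label{sec:race}

Fix $\varepsilon\in(0,\frac18]$, put $m=\varepsilon N$, and let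
\[
A_\varepsilon=\Big\{R>\sup_{m\le y\le N}L(y)\Big\}.
\]
Up to a null set $A=\{R>\sup_{y\le N}L(y)\}$: if this inequality holds, the maximum of the profile is attained above $N$, and conversely, if the unique maximizer lies above $N$, the inequality is strict. This is the only use of uniqueness of the favorite site. In particular $A\subset A_\varepsilon$.

\begin{proposition}\label{prop:mass}
$N\,\mathbf P_N(A_\varepsilon)\to\dfrac2{1-\varepsilon}$ as $N\to\infty$.
\end{proposition}

The model had $S_n$ independent of $R$. Here the left profile depends on the right one through its starting point, and under $\mathbf P_N^-$ it becomes a $D^2$ only below $N-u$. For the upper bound monotonicity removes the dependence; for the lower bound we must show that the left profile survives its first stretch.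

\begin{proof}
\emph{Upper bound.} The event $\{u>\log^2N\}$ has mass at most $e^{-\log^2N}=o(1/N)$. On its complement, condition on $\beta$ and the profile on $[N-u,\infty)$. By Lemma \ref{lem:fromN}(c) the profile on $[m,N-u]$, read leftwards, is a $D^2$ over a length at least $t=(1-\varepsilon)N-\log^2N$, and on $A_\varepsilon$ it stays below $R$. By (D1) the conditional probability of $A_\varepsilon$ is at most $P^2_0(S_t<z)|_{z=R}$. Integrating first in $R$,
\[
N\,\mathbf P_N(A_\varepsilon)\le N\,E^2_0[\bar\mu_N(S_t)]+o(1)=\frac Nt\,E^2_0\big[(\eta\bar\mu_N)(S_t)\,Z_t\big]+o(1)\ \to\ \frac2{1-\varepsilon},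
\]
by \eqref{eq:UI}: the factor $(\eta\bar\mu_N)(S_t)$ is bounded and tends to $2$ in probability by Lemma \ref{lem:R} and $S_t\to\infty$, and $Z_t$ is controlled by Lemma \ref{lem:D2}(c).

\emph{Lower bound.} Put $t=(1-\varepsilon)N$, fix $K>0$, and let $N\ge4K$. Let $z$ be large and $z'=z-2\log z$.

Step 1: \emph{a start below $z'$ is almost as good as the start $1$.} We claim that $P^2_y(\tau_z>t)\ge(1-\frac2z)P^2_1(\tau_z>t)$ for $y\le z'$. For $y\le1$ this is (D1). For $y>1$ the strong Markov property at $\tau_1$ gives $P^2_y(\tau_z>t)\ge P^2_y(\tau_1<\tau_z)P^2_1(\tau_z>t)$. The function $g(l)=\int_1^le^vv^{-1}dv$ satisfies $\mathcal L_2g=0$, so $P^2_y(\tau_z<\tau_1)=g(y)/g(z)$. Since $g(y)\le e^y$ and $g(z)\ge(e^z-e)/z\ge e^z/(2z)$, this ratio is at most $2ze^{z'-z}=2/z$.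

Step 2: \emph{the stretch $[N-u,N]$.} Let $\ell\le z-4\log z$ and $u\le K$. By optional stopping of the martingale $e^{2s}Y_s$ at $\tau_{z'}$ and by (D5),
\[
\hat P_{\ell,u}(\tau_{z'}\le u)=\frac{z'}\ell\,E^0_\ell\big[e^{2\tau_{z'}};\tau_{z'}\le u\big]\le e^{2K}\,\frac{e^\ell-1}\ell\,\frac{z'}{e^{z'}-1}\le Ce^{2K}z^{-2},
\]
because $(e^\ell-1)/\ell$ is increasing, hence at most $Ce^zz^{-5}$, while $e^{z'}=e^zz^{-2}$ gives $z'/(e^{z'}-1)\le Cz^3e^{-z}$.

Step 3: \emph{conditioning.} Let $z_1$ be large and consider the event $\Gamma=\{u\le K,\ R\ge z_1,\ \ell\le R-4\log R\}$. Condition on $\beta$ and the right profile; by Lemma \ref{lem:fromN} the left profile then depends only on $(u,\ell)$. If $u>0$, Step 2 with $z=R$ shows that the profile on $[N-u,N]$ stays below $R-2\log R$ with probability at least $1-Ce^{2K}R^{-2}$; if $u=0$ this is automatic. From $N-u$ down to $m$ the profile is a $D^2$ over a length at most $t$, so Step 1 applies. On $\Gamma$ the conditional probability of $A_\varepsilon$ is thus at least $(1-\delta_K(z_1))P^2_1(S_t<z)|_{z=R}$,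 where $\delta_K(z_1)=Ce^{2K}z_1^{-2}+2/z_1$.

Step 4: \emph{the race.} Let $\bar\mu_N^K(z)=\mathbf P_N(R\ge z,\,u\le K)$. As $u$ is independent of $R$ under $\mathbf P_N^-$, we have $\bar\mu_N^K(z)=\mathbf P_N^+(R\ge z)+(1-e^{-K})\mathbf P_N^-(R\ge z)/q_N$. By Lemma \ref{lem:R} this function is continuous, so $R>z$ and $R\ge z$ have the same mass, and $\eta\bar\mu_N^K$ is bounded and tends to $2-\frac12e^{-K}$ as $z\to\infty$, uniformly in $N$. Integrating first over the profile,
\[
\mathbf P_N(A_\varepsilon)\ge(1-\delta_K(z_1))\Big(E^2_1\big[\bar\mu_N^K(S_t);S_t\ge z_1\big]-E^2_1\big[\bar\nu_N(S_t\vee z_1)\big]\Big).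
\]
Multiply by $N$. By \eqref{eq:UI} and Lemma \ref{lem:D2}(c), the first term tends to $(2-\frac12e^{-K})/(1-\varepsilon)$. Since $\eta(S_t\vee z_1)\ge\eta(S_t)$, the second is at most $\frac Nt\,E^2_1[Z_t]\,\sup_{z\ge z_1}\eta(z)\sup_N\bar\nu_N(z)$, and the last factor tends to $0$ as $z_1\to\infty$ by Lemma \ref{lem:R}. Let $N\to\infty$, then $z_1\to\infty$, then $K\to\infty$.
\end{proof}

\section{A local limit theorem on $A_\varepsilon$}\label{sec:llt}

In Section \ref{sec:model1} the Laplace transform of $T$ was explicit. Here scaling replaces the explicit formula: all levels in the definitions of $\mathbf P_N$ and $A_\varepsilon$ are fixed multiples of $N$, so tilting by $e^{-\lambda T}$ only changes $N$. This is why $N$ is allowed to be real.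

\begin{proposition}\label{prop:llt}
The event $A_\varepsilon$ has a continuous density $f_{A_\varepsilon}$ with
\[
\sup_{t\in[N-1,N]}\Big|N^{3/2}f_{A_\varepsilon}(t)-\frac1{1-\varepsilon}\sqrt{\frac2\pi}\,\Big|\to0\qquad(N\to\infty).
\]
\end{proposition}

\begin{proof}
\emph{Central limit theorem.} Let $a(t,N)$ be the probability that $W_t\ge3N/4$, $M_t>N$ and $\sup_{y\ge N}L(t,y)>\sup_{\varepsilon N\le y\le N}L(t,y)$. By \eqref{eq:scaling}, $a(t,N)=a(\gamma^2t,\gamma N)$. For $\lambda>-\frac12$ and $\gamma=\sqrt{1+2\lambda}$, \eqref{eq:disint} and the substitution $t'=\gamma^2t$ give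
\[
\mathbf E_N\big[e^{-\lambda T};A_\varepsilon\big]=e^N\int_0^\infty e^{-\gamma^2t/2}a(t,N)\,dt=\gamma^{-2}e^{-(\gamma-1)N}\,\mathbf P_{\gamma N}(A_\varepsilon),
\]
where on the right $A_\varepsilon$ is formed with the levels $\varepsilon\gamma N$ and $\gamma N$. Take $\lambda=\theta/\sqrt N$. By Proposition \ref{prop:mass} and $\gamma\to1$, $\mathbf P_{\gamma N}(A_\varepsilon)/\mathbf P_N(A_\varepsilon)\to1$. With \eqref{eq:gamma}, $\mathbf E_N[e^{-\theta(T-N)/\sqrt N}\mid A_\varepsilon]\to e^{\theta^2/2}$ for all real $\theta$. By Curtiss's theorem the distribution function $F_N$ of $(T-N)/\sqrt N$ given $A_\varepsilon$ converges to the standard normal distribution function $\Phi$, and the convergence is uniform because $\Phi$ is continuous.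

\emph{Smoothness.} We have $A_\varepsilon\in\mathcal F_m$. Let $f_{A_\varepsilon}$ be the version \eqref{eq:density} with $\sigma=m$. There $h\ge m\ge1$ for large $N$, so $f_{A_\varepsilon}$ is Lipschitz with constant $C\,\mathbf P_N(A_\varepsilon)/m$. The density of $F_N$,
\[
k_N(v)=\sqrt N\,f_{A_\varepsilon}(N+\sqrt N\,v)/\mathbf P_N(A_\varepsilon),
\]
is then Lipschitz with constant $CN/m=C/\varepsilon$, uniformly in $N$. This is where a free stretch of length proportional to $N$ is needed.

\emph{Convergence of densities.} For $\delta>0$, $k_N(v)$ differs from its average $(F_N(v+\delta)-F_N(v-\delta))/2\delta$ by at most $C\delta/\varepsilon$, and $\Phi'$, being $1$-Lipschitz, differs from its average by at most $\delta$. Hence $\limsup_N\sup_v|k_N(v)-\Phi'(v)|\le C\delta/\varepsilon+\delta$ for every $\delta$, so $k_N\to\Phi'$ uniformly. For $t\in[N-1,N]$, $v=(t-N)/\sqrt N\to0$ uniformly, and $N^{3/2}f_{A_\varepsilon}(t)=N\mathbf P_N(A_\varepsilon)\,k_N(v)\to\frac2{1-\varepsilon}\cdot\frac1{\sqrt{2\pi}}$.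
\end{proof}

\section{Removing $\varepsilon$}\label{sec:remove}

We must bound the density of $T$ on $A_\varepsilon\setminus A$, and a bound on the mass of this event is not enough. On $A_\varepsilon\setminus A$ the profile reaches $R$ again at some level below $m$. Below the first such level $\sigma$ it is free again, so Lemma \ref{lem:time} bounds the density by a constant times $(1\vee\sigma^+)^{-1/2}$ on average. This bound is weak when $\sigma$ is small, so we need to know where $\sigma$ falls. The estimate is that each unit interval receives mass $O(N^{-2})$: one factor $1/N$ for $R$ to be high enough to win, and one for a second peak of that height in a prescribed interval. The second factor requires that $D^2$ forget its starting point.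

\begin{lemma}\label{lem:forget}
For $a\ge0$, $d\ge0$ and $z\ge2$,
\[
P^2_a\Big(\sup_{d\le s\le d+1}Y_s\ge z\Big)\le\frac a2e^{-d}+\frac C{\eta(z)},\qquad P^{[d]}_a\Big(\sup_{s\ge d}Y_s\ge z\Big)\le\frac a2e^{-d}+\frac C{\eta(z)}.
\]
\end{lemma}

\begin{proof}
By the Markov property both probabilities have the form $E^2_a\,g(Y_d)$ with $g$ nondecreasing and $0\le g\le1$: in the first case $g(l)=P^2_l(S_1\ge z)$, in the second $g(l)=\min\big(1,\frac{e^l-1}{e^z-1}\big)$ by (D5). In both cases $\int g\,d\pi\le C/\eta(z)$: in the first by Lemma \ref{lem:D2}(d), in the second because the integral is at most $e^{-z}+z/(e^z-1)$. It suffices to show $E^2_a\,g(Y_d)\le\frac a2e^{-d}+e^2\int g\,d\pi$.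

For every $s\ge0$, (D1), $\pi([2,\infty))=e^{-2}$ and stationarity give
\[
E^2_2\,g(Y_s)\le e^2\int_2^\infty E^2_l\,g(Y_s)\,e^{-l}dl\le e^2E^2_\pi\,g(Y_s)=e^2\int g\,d\pi .
\]
If $a\le2$, (D1) finishes the proof. If $a>2$, the strong Markov property at $\tau_2$ gives $E^2_a[g(Y_d);\tau_2\le d]\le e^2\int g\,d\pi$. The drift of $e^sY_s$ is $e^s(2-Y_s)$, which is nonpositive up to $\tau_2$, so $e^{s\wedge\tau_2}Y_{s\wedge\tau_2}$ is a nonnegative supermartingale and $a\ge2e^dP^2_a(\tau_2>d)$.
\end{proof}

Let $\sigma=\sup\{y\le m:L(y)\ge R\}$, with $\sigma=-\infty$ if there is no such $y$. It is a stopping level, since $R$ is $\mathcal F_m$-measurable and $\{\sigma\ge y\}=\{\sup_{[y,m]}L\ge R\}$. Let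
\[
B=A_\varepsilon\cap\{R>2\}\cap\{\sigma>-\infty\}\in\mathcal F_\sigma .
\]
On $A_\varepsilon$ we have $L(m)<R$, so on $B$ continuity gives $\sigma<m$ and $L(\sigma)=R$. The condition $R>2$ then ensures $h\ge1$ in Lemma \ref{lem:time} even when $\sigma\le0$.

\begin{lemma}\label{lem:twopeaks}
For $N\ge8$ and all integers $0\le j<m$,
\[
\mathbf P_N\big(B,\ \sigma\in[j,j+1)\big)\le CN^{-2},\qquad\mathbf P_N(B,\ \sigma<0)\le CN^{-2}.
\]
\end{lemma}

\begin{proof}
We use the stretch $[N/2,3N/4]$ to force $R$ to be high and the levels below $N/2$ for the second peak. Given $\mathcal F_{N/2}$, the profile below $N/2$ has law $P^{[N/2]}_a$ with $a=L(N/2)$. If $\sigma\in[j,j+1)$ then $\sup_{[j,j+1]}L\ge R$, and the levels $[j,j+1]$ correspond to $s\in[d,d+1]\subset[0,N/2]$ with $d=N/2-j-1\ge N/4$, because $j<N/8$ and $N\ge8$; this is the use of $\varepsilon\le\frac18$. If $-\infty<\sigma<0$ then $\sup_{y\le0}L\ge R$, which corresponds to $s\ge d=N/2$. Also $A_\varepsilon\subset\{\sup_{[N/2,3N/4]}L<R\}\in\mathcal F_{N/2}$. By Lemma \ref{lem:forget}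 with $z=R>2$, each probability in the statement is at most
\[
\mathbf E_N\Big[\frac C{\eta(R)}\,;\ \sup_{[N/2,3N/4]}L<R\Big]+\tfrac12e^{-N/4}\,\mathbf E_N[L(N/2)].
\]
The second term is at most $3e^{-N/4}$ by Lemma \ref{lem:fromN}(d). In the first, condition on $\mathcal F_{3N/4}$ and apply Lemma \ref{lem:D2}(a) with $t=N/4$. It is at most $C\,\mathbf E_N[\chi(\eta(R))]$, where $\chi(v)=v^{-1}e^{-c_0N/v}$ and $c_0=(\log2)/8$. We have $\chi(0+)=0$ and $\chi'(v)\le c_0Nv^{-3}e^{-c_0N/v}$, and Lemma \ref{lem:R} says $\mathbf P_N(\eta(R)\ge v)\le C/v$. Substituting $r=c_0N/v$,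
\[
\mathbf E_N[\chi(\eta(R))]=\int_0^\infty\chi'(v)\,\mathbf P_N(\eta(R)\ge v)\,dv\le C\int_0^\infty c_0Nv^{-4}e^{-c_0N/v}dv=\frac C{(c_0N)^2}\int_0^\infty r^2e^{-r}dr ,
\]
which is at most $CN^{-2}$. No constant in this argument depends on $\varepsilon$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:target}]
Fix $\varepsilon\in(0,\frac18]$. Up to null sets $A\subset A_\varepsilon$ and $A_\varepsilon\setminus A=A_\varepsilon\cap\{\sigma>-\infty\}\subset B\cup B'$ with $B'=A_\varepsilon\cap\{R\le2\}$. Hence, for almost every $t$,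
\begin{equation}\label{eq:sandwich}
f_{A_\varepsilon}(t)-f_B(t)-f_{B'}(t)\le f_A(t)\le f_{A_\varepsilon}(t).
\end{equation}
Let $N$ be so large that $m\ge1$.

The event $B'$ belongs to $\mathcal F_m$, so Lemma \ref{lem:time} at the constant level $m$ gives $f_{B'}\le Cm^{-1/2}\mathbf P_N(B')\le C\,\mathbf P_N(B')$. On $B'$ the profile stays below $2$ on $[m,3N/4]$, a stretch of length at least $5N/8$. Conditioning on $\mathcal F_{3N/4}$ and using Lemma \ref{lem:D2}(a), we get $\mathbf P_N(B')\le2\cdot2^{1-5N/(16\eta(2))}$, so $f_{B'}=o(N^{-3/2})$ uniformly in $t$.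

On $B$ we have $h=\sigma^++R/2\ge1\vee\sigma^+$. Lemmas \ref{lem:time} and \ref{lem:twopeaks} give, splitting into $\sigma<0$, $\sigma\in[0,1)$ and $\sigma\in[j,j+1)$ for $1\le j<m$,
\[
f_B\le C\,\mathbf E_N\big[\mathbf 1_B(1\vee\sigma^+)^{-1/2}\big]\le\frac C{N^2}\Big(2+\sum_{1\le j<\varepsilon N}j^{-1/2}\Big)\le\frac C{N^2}\big(2+2\sqrt{\varepsilon N}\big)\le C\sqrt\varepsilon\,N^{-3/2}.
\]
Together with \eqref{eq:sandwich} and Proposition \ref{prop:llt},
\[
\limsup_{N\to\infty}\ \operatorname*{ess\,sup}_{t\in[N-1,N]}\big|N^{3/2}f_A(t)-\sqrt{2/\pi}\,\big|\le\frac\varepsilon{1-\varepsilon}\sqrt{2/\pi}+C\sqrt\varepsilon .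
\]
The left side and the constant $C$ do not depend on $\varepsilon$. Letting $\varepsilon\to0$ proves the proposition, and with it Theorem \ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{ST} Zhan Shi, Balint Toth, \emph{Favourite sites of simple random walk}, arXiv:math/0006173 (2000).
\end{thebibliography}
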